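\title{Expressing the end-extension modality in the extension-potentialist language of arithmetic}

\begin{abstract}
Regard the models of a consistent computably enumerable extension of Peano Arithmetic as possible worlds, with two possibility operators: $\Diamond\varphi$ holds in a model if $\varphi$ holds in some extension of it, and $\Diamond_\uparrow\varphi$ holds if $\varphi$ holds in some end-extension. We show that $\Diamond_\uparrow$ is expressible in the language obtained from first-order arithmetic by adding $\Diamond$, effectively and uniformly over models of all cardinalities. The converse fails: on nonstandard models the language with $\Diamond_\uparrow$ has exactly the expressive power of arithmetic with a predicate for the standard cut, and it does not express $\Diamond$. The proof translates statements about tuples into statements about codes of their types of bounded complexity, and it rests on an amalgamation lemma for the part of a model that lies just above the standard cut.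
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A model of Peano Arithmetic can grow in two ways. In an arbitrary extension new numbers may appear between old ones; in an end-extension all new numbers are larger than all old ones. Each kind of growth gives a notion of possibility, and we ask whether the first notion can define the second.

Let $\mathcal L=\{0,1,+,\cdot,<\}$ be the language of arithmetic. Fix a consistent computably enumerable $\mathcal L$-theory $\mathrm{PA}^+$ extending Peano Arithmetic $\mathrm{PA}$; the central case is $\mathrm{PA}$ itself. A \emph{model of arithmetic} is a model of $\mathrm{PA}^+$. A structure $N$ is an \emph{extension} of $M$, written $M\subseteq N$, if $M$ is a substructure of $N$, and an \emph{end-extension} if moreover $a<b$ for all $a\in M$ and $b\in N\setminus M$. Every model is an end-extension of itself.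

The language $\mathcal L(\Diamond)$ is the closure of the atomic formulas of $\mathcal L$ under Boolean connectives, first-order quantifiers and the operator $\Diamond$. It is interpreted in every model of arithmetic $M$, with parameters $\bar a\in M$, by the usual recursion: quantifiers range over $M$, and
\[
M\models\Diamond\varphi(\bar a)\iff N\models\varphi(\bar a)\text{ for some model of arithmetic }N\supseteq M .
\]
Parameters keep their values in the extension. The language $\mathcal L(\Diamond_\uparrow)$ is defined in the same way with an operator $\Diamond_\uparrow$, where $M\models\Diamond_\uparrow\varphi(\bar a)$ means that $\varphi(\bar a)$ holds in some model of arithmetic that end-extends $M$; the language $\mathcal L(\Diamond,\Diamond_\uparrow)$ has both operators. We put $\Box=\neg\Diamond\neg$ and $\Box_\uparrow=\neg\Diamond_\uparrow\neg$. The following question is posed in \cite{Hamkins}.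

\medskip
\noindent\textbf{Question.} \emph{Is $\Diamond_\uparrow$ expressible in $\mathcal L(\Diamond)$? That is, does every formula $\varphi(x)$ of $\mathcal L(\Diamond)$ admit a formula $\psi(x)$ of $\mathcal L(\Diamond)$ such that $M\models\Diamond_\uparrow\varphi(a)$ if and only if $M\models\psi(a)$, for every model of arithmetic $M$ and every $a\in M$?}
\medskip

The simplest cases point in different directions. For $\varphi$ without modal operators, $\Diamond_\uparrow\varphi$ and $\Diamond\varphi$ are equivalent (Proposition~\ref{prop:arith}). For modal $\varphi$ they can differ (Example~\ref{ex:differ}), so $\psi=\Diamond\varphi$ will not do. The direct repair would be a formula saying ``possibly $\varphi$ holds and no new element lies below an old one''. But once $\Diamond$ has been passed, the quantifiers range over the new world $N$, and all that remains of $M$ is a finite tuple of parameters; the words ``old'' and ``new'' have no evident meaning. One might therefore guess that the answer is no. It is yes.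

\begin{theorem}\label{thm:A}
For every formula $\varphi(\bar x)$ of $\mathcal L(\Diamond)$ there is a formula $\psi(\bar x)$ of $\mathcal L(\Diamond)$, obtained effectively from $\varphi$, such that
\[
M\models\Diamond_\uparrow\varphi(\bar a)\iff M\models\psi(\bar a)
\]
for all models of arithmetic $M$, of any cardinality, and all $\bar a\in M$. Hence every formula of $\mathcal L(\Diamond,\Diamond_\uparrow)$ is equivalent, in all models of arithmetic, to a formula of $\mathcal L(\Diamond)$. If $\varphi$ is a formula of $\mathcal L$, then $\Diamond_\uparrow\varphi$ is equivalent to $\Diamond\varphi$.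
\end{theorem}

The values of the numerals form an initial segment of every model of $\mathrm{PA}$, isomorphic to $\mathbb N$. We identify it with $\omega$ and call it the \emph{standard cut}; a model is \emph{nonstandard} if it is larger than $\omega$. Let $\mathcal L(\mathrm{St})$ be first-order arithmetic with a new unary predicate symbol $\mathrm{St}$, interpreted in every model as $\omega$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] On nonstandard models, $\mathcal L(\Diamond_\uparrow)$ and $\mathcal L(\mathrm{St})$ have the same expressive power: every formula of either language is equivalent, in all nonstandard models of arithmetic, to a formula of the other.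
\item[(2)] The operator $\Diamond$ is not expressible in $\mathcal L(\Diamond_\uparrow)$. There are a formula $\alpha(c,x)$ of $\mathcal L(\Diamond)$ and a nonstandard model of arithmetic $M_0$ such that $\Diamond\exists c\,\alpha$ is equivalent in $M_0$ to no formula of $\mathcal L(\Diamond_\uparrow)$, although $\exists c\,\alpha$ is equivalent in all models of arithmetic to a formula of $\mathcal L(\Diamond_\uparrow)$.
\end{enumerate}
So $\mathcal L(\Diamond)$ is strictly more expressive than $\mathcal L(\Diamond_\uparrow)$.
\end{theorem}

The proof makes no attempt to say that $N$ end-extends $M$. It determines what a modal formula $\varphi$ can see of a nonstandard model $N$ with parameters $\bar a$, and this turns out to be two things: the type of $\bar a$ for arithmetic formulas of bounded complexity, which is a set of natural numbers coded in $N$, and the germ of $N$ just above $\omega$. An end-extension of $M$ has the same germ as $M$, and the types that $\bar a$ acquires in end-extensions are exactly the sets coded in $M$ that are consistent with the $\Sigma_1$ facts about $\bar a$ (Section~\ref{sec:types}). So $M$ can quantify over codes of types in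 place of end-extensions and evaluate $\varphi$ with its own germ (Section~\ref{sec:translation}). The step that needs work is that $\Diamond$ respects germs; this is the amalgamation lemma of Section~\ref{sec:germs}. Section~\ref{sec:first} shows the method by hand on small formulas.

\section{Background on models of $\mathrm{PA}$}\label{sec:background}

\subsection*{Syntax and conventions}
The primitive logical symbols are $\neg,\wedge,\exists$. A formula is $\Delta_0$ if all its quantifiers are bounded, that is, of the form $\exists z\le t$ or $\forall z\le t$ with $t$ a term not containing $z$. A $\Sigma_1$ formula is one of the form $\exists z\,\delta$ with $\delta\in\Delta_0$, and a $\Pi_1$ formula is the negation of one. The graph of exponentiation has a $\Delta_0$ definition, and so there is a $\Delta_0$ formula $x\,\varepsilon\,y$ saying that the $x$-th binary digit of $y$ is $1$. We write $K\preceq K'$ for elementary extension and $[0,d]^N=\{a\in N:a\le d\}$.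

If $N\subseteq N'$ are models of $\mathrm{PA}$, they have the same standard cut. Thus an extension of a nonstandard model is nonstandard, and every extension of the standard model is an end-extension. Modal truth is invariant under isomorphism, by induction on formulas, since an isomorphism $M\to M'$ extends to an isomorphism from any (end-)extension of $M$ onto an (end-)extension of $M'$. We may therefore treat embeddings as inclusions.

Fix a standard G\"odel numbering $\theta\mapsto\ulcorner\theta\urcorner$; we often identify a formula with its code. A model $M$ of $\mathrm{PA}$ has its own formulas and proofs, possibly nonstandard, and each $a\in M$ has a numeral $\underline a$, a term in the sense of $M$. For a standard formula $\theta$ and $\bar a\in M$, the $M$-sentence $\theta(\underline{\bar a})$ is obtained by substituting numerals; as a definable function of $\bar x$ its code is written $\ulcorner\theta(\dot{\bar x})\urcorner$. For an $M$-definable set $S$ of $M$-sentences, $\mathrm{Con}(S)$ says that no proof of a contradiction uses only hypotheses from $S$. When membership in $S$ is primitive recursive in the parameters, $\mathrm{Con}(S)$ is equivalent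 in $\mathrm{PA}$ to a $\Pi_1$ formula in these parameters.

Since $\mathrm{PA}^+$ is computably enumerable, there is a primitive recursive enumeration $e(0),e(1),\dots$ of its axioms; replacing any value that is not a sentence by $0=0$, we may assume that $I\Sigma_1$ (the fragment of $\mathrm{PA}$ with induction for $\Sigma_1$ formulas) proves that each $e(i)$ is a sentence. Let $\iota$ be a single sentence axiomatizing $I\Sigma_1$, and put
\[
T_x=\{\iota\}\cup\{e(i):i<x\}.
\]
For $k\in\omega$, every model of $\mathrm{PA}$ computes the finite set $T_k$ correctly, and $T_k$ is true in every model of arithmetic. For nonstandard $a\in M$, the set $T_a$ of $M$ contains every $e(i)$ with $i\in\omega$, so a structure that satisfies the standard members of $T_a$ is a model of arithmetic.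

\subsection*{Standard facts}
Full proofs of the following facts are in \cite{Kaye} and \cite{HP}.

\medskip
\noindent\textbf{(F1) Absoluteness.} If $N\subseteq N'$ are models of $\mathrm{PA}$, $\theta$ is $\Delta_0$ and $\bar a\in N$, then $N\models\theta(\bar a)$ if and only if $N'\models\theta(\bar a)$. Indeed, by the MRDP theorem, which is provable in $\mathrm{PA}$, both $\theta$ and $\neg\theta$ are $\mathrm{PA}$-equivalent to existential formulas, and these pass to extensions. Hence $\Sigma_1$ formulas go up from $N$ to $N'$ and $\Pi_1$ formulas go down.

\medskip
\noindent\textbf{(F2) Partial truth.} Let $\Gamma_0=\Delta_0$, let $\Gamma_{m+1}$ be the closure of $\Gamma_m\cup\{\exists z\,\theta:\theta\in\Gamma_m\}$ under $\neg$ and $\wedge$, and let $\Gamma^n_m$ consist of the formulas in $\Gamma_m$ with free variables among $x_1,\dots,x_n$. Each $\Gamma_m$ is closed under $\neg$ and $\wedge$, one quantifier raises the level by one, and $\Sigma_1\subseteq\Gamma_1$. A formula in $\Gamma_m$ can be converted primitive recursively into a $\mathrm{PA}$-equivalent formula at level $\Sigma_{m+1}$ of the arithmetical hierarchy, and that level has a truth definition.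 So there are $\mathcal L$-formulas $\mathrm{Sat}^n_m(u,\bar x)$ such that $\mathrm{PA}\vdash\mathrm{Sat}^n_m(\ulcorner\theta\urcorner,\bar x)\leftrightarrow\theta(\bar x)$ for each $\theta\in\Gamma^n_m$. Adding the conjunct ``$u\in\Gamma^n_m$'', we also have $\mathrm{PA}\vdash\neg\mathrm{Sat}^n_m(\underline i,\bar x)$ for each $i\in\omega$ that does not code a member of $\Gamma^n_m$.

\medskip
\noindent\textbf{(F3) Coding, overspill, Skolem functions.} Let $N\models\mathrm{PA}$; ``definable'' allows parameters. Every definable subset of $\{x:x<E\}$, for $E\in N$, equals $\{x<E:x\,\varepsilon\,\alpha\}$ for some $\alpha<2^E$. If $N$ is nonstandard and a definable set contains $\omega$, then it contains a nonstandard element (overspill). For $A\subseteq N$, the elements ``the least $y$ with $\eta(\bar a,y)$, or $0$ if there is none'', with $\eta\in\mathcal L$ and $\bar a\in A$, form an elementary submodel of $N$ containing $A$, the \emph{Skolem hull} of $A$.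

\medskip
\noindent\textbf{(F4) Mostowski reflection.} For each $\mathcal L$-formula $\tau(\bar x)$, $\mathrm{PA}\vdash\forall\bar x\,\big(\tau(\bar x)\to\mathrm{Con}(\{\ulcorner\tau(\dot{\bar x})\urcorner\})\big)$. Applying this to $\bigwedge T_k\wedge\tau$ gives the form that we use:
\begin{equation}\label{eq:refl}
\text{if }L\models\mathrm{PA}^+,\ k\in\omega\text{ and }L\models\tau(\bar c),\text{ then }L\models\mathrm{Con}\big(T_k\cup\{\tau(\underline{\bar c})\}\big).
\end{equation}

\medskip
\noindent\textbf{(F5) Arithmetized completeness.} Let $M\models\mathrm{PA}$ and let $S\ni\iota$ be an $M$-definable set of $M$-sentences with $M\models\mathrm{Con}(S)$. Then $M$ has an end-extension $N$, in which $a\in M$ is the value of the numeral $\underline a$, such that $N\models\theta(\bar a)$ whenever $\theta$ is a standard formula and $\theta(\underline{\bar a})\in S$. (Here $N$ is the Henkin model of $S$ built inside $M$; the hypothesis $\iota\in S$ makes the values of the numerals an initial segment of $N$.)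

\medskip
\noindent\textbf{(F6) Uniform second incompleteness.} $\mathrm{PA}\vdash\forall x\,\big(\mathrm{Con}(T_x)\to\mathrm{Con}(T_x\cup\{\neg\mathrm{Con}(T_{\dot x})\})\big)$.

This is the usual proof with a parameter. Let $\mathrm{Pr}(x,u)$ be a $\Sigma_1$ formula saying that $u$ is provable from $T_x$. Because $\iota\in T_x$ for every $x$, the derivability conditions hold uniformly in $x$:
\begin{itemize}
\item[(D1)] if $I\Sigma_1\vdash\forall x\,\eta(x)$, then $I\Sigma_1\vdash\forall x\,\mathrm{Pr}(x,\ulcorner\eta(\dot x)\urcorner)$;
\item[(D2)] $I\Sigma_1$ proves that the sentences provable from $T_x$ are closed under modus ponens;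
\item[(D3)] $I\Sigma_1\vdash\sigma(x)\to\mathrm{Pr}(x,\ulcorner\sigma(\dot x)\urcorner)$ for each $\Sigma_1$ formula $\sigma$.
\end{itemize}
Take a fixed point $G$ with $I\Sigma_1\vdash G(x)\leftrightarrow\neg\sigma(x)$, where $\sigma(x)$ is $\mathrm{Pr}(x,\ulcorner G(\dot x)\urcorner)$, written in $\Sigma_1$ form. Argue in $I\Sigma_1$ and suppose $\sigma(x)$. Then $T_x$ proves $G(\underline x)$, it proves $G(\underline x)\to\neg\sigma(\underline x)$ by (D1), and it proves $\sigma(\underline x)$ by (D3); so $T_x$ is inconsistent by (D2). Thus $I\Sigma_1\vdash\sigma(x)\to\neg\mathrm{Con}(T_x)$, that is, $I\Sigma_1\vdash\mathrm{Con}(T_x)\to G(x)$. By (D1) and (D2), if $T_x$ proves $\mathrm{Con}(T_{\underline x})$ then it proves $G(\underline x)$, so $\sigma(x)$ holds and $T_x$ is inconsistent. The contrapositive is (F6).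

\section{First cases}\label{sec:first}

\subsection*{Arithmetic formulas}
The simplest case already contains the mechanism by which all end-extensions in this paper are built: reflection turns truth in an extension into a consistency statement, the consistency statement is $\Pi_1$ and so goes down, overspill captures all of $\mathrm{PA}^+$ at once, and arithmetized completeness returns an end-extension.

\begin{proposition}\label{prop:arith}
Let $\varphi(\bar x)$ be a formula of $\mathcal L$. For every model of arithmetic $M$ and $\bar a\in M$, $M\models\Diamond\varphi(\bar a)$ if and only if $M\models\Diamond_\uparrow\varphi(\bar a)$.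
\end{proposition}

\begin{proof}
An end-extension is an extension, and for standard $M$ the converse holds. So let $M$ be nonstandard and let $N\supseteq M$ be a model of arithmetic with $N\models\varphi(\bar a)$. For each $k\in\omega$, \eqref{eq:refl} gives $N\models\mathrm{Con}(T_k\cup\{\varphi(\underline{\bar a})\})$, and by (F1) the same holds in $M$. By overspill $M\models\mathrm{Con}(T_k\cup\{\varphi(\underline{\bar a})\})$ for some nonstandard $k$. By (F5), $M$ has an end-extension satisfying $\varphi(\bar a)$ and the standard members of $T_k$, hence $\mathrm{PA}^+$.
\end{proof}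

\subsection*{The standard cut}
By overspill, no $\mathcal L$-formula defines $\omega$ in a nonstandard model. Either modal operator defines it: the consistency of $T_a$ is necessary when $a$ is standard and can be destroyed otherwise.

\begin{lemma}\label{lem:st}
For every model of arithmetic $M$ and $a\in M$,
\[
a\in\omega\iff M\models\Box\,\mathrm{Con}(T_a)\iff M\models\Box_\uparrow\mathrm{Con}(T_a).
\]
\end{lemma}

\begin{proof}
If $a\in\omega$, every model of arithmetic $N\supseteq M$ satisfies $\mathrm{Con}(T_a)$ by \eqref{eq:refl}. Let $a$ be nonstandard; we find a model of arithmetic that end-extends $M$ and satisfies $\neg\mathrm{Con}(T_a)$, which refutes both modal statements. If $M\models\neg\mathrm{Con}(T_a)$, take $M$. Otherwise $M\models\mathrm{Con}(T_a\cup\{\neg\mathrm{Con}(T_{\underline a})\})$ by (F6), and (F5), applied to the standard formula $\neg\mathrm{Con}(T_x)$ and to the sentences $e(i)$ with $i\in\omega$, gives an end-extension $N\models\mathrm{PA}^+$ with $N\models\neg\mathrm{Con}(T_a)$.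
\end{proof}

We use the symbol $\mathrm{St}$ freely in modal formulas, interpreted in each world as its standard cut. By Lemma~\ref{lem:st}, $\mathrm{St}(x)$ may be replaced by $\Box\,\mathrm{Con}(T_x)$ or by $\Box_\uparrow\mathrm{Con}(T_x)$ without changing truth in any model. In particular a formula built from $\mathcal L$, $\mathrm{St}$ and $\Diamond$ is an abbreviation of a formula of $\mathcal L(\Diamond)$.

\subsection*{Coded reals}
A \emph{real} is a subset of $\omega$. For $N\models\mathrm{PA}$ and $c\in N$ let $R_N(c)=\{n\in\omega:N\models n\,\varepsilon\,c\}$, the real \emph{coded} by $c$. The \emph{standard system} of $N$ is $\mathrm{SSy}(N)=\{R_N(c):c\in N\}$.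

\begin{lemma}\label{lem:reals}
Let $N,N'$ be models of $\mathrm{PA}$.
\begin{enumerate}
\item[(a)] If $N\subseteq N'$ and $c\in N$, then $R_{N'}(c)=R_N(c)$.
\item[(b)] If $d\in N$ is nonstandard, every real in $\mathrm{SSy}(N)$ has a code below $d$.
\item[(c)] If $N$ is nonstandard and $N'$ end-extends $N$, then $\mathrm{SSy}(N')=\mathrm{SSy}(N)$.
\item[(d)] Every real is coded in some elementary extension of $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds by (F1), as $\varepsilon$ is $\Delta_0$. (b) By overspill there is a nonstandard $k$ with $2^k\le d$; the remainder of $c$ modulo $2^k$ has the same first $k$ digits as $c$, so it codes the same real. (c) Take a nonstandard $d\in N$. By (b) each real in $\mathrm{SSy}(N')$ has a code below $d$, which lies in $N$; now use (a). (d) For a real $X$, the elementary diagram of $N$ together with $\underline n\,\varepsilon\,c$ for $n\in X$ and $\neg\,\underline n\,\varepsilon\,c$ for $n\notin X$ is finitely satisfiable in $N$.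
\end{proof}

An \emph{arithmetical predicate} $A(X_1,\dots,X_j,\bar n)$ is a property of reals and numbers given by a first-order formula over $\mathbb N$ with extra atomic formulas $t\in X_i$; a real is \emph{arithmetical} if it is first-order definable in $\mathbb N$. Let $A^{\mathrm{St}}(v_1,\dots,v_j,\bar y)$ be the $\mathcal L(\mathrm{St})$-formula obtained by restricting all quantifiers to $\mathrm{St}$ and replacing $t\in X_i$ by $t\,\varepsilon\,v_i$. Since $\omega$ is a substructure of $K$ isomorphic to $\mathbb N$, for every model of arithmetic $K$, all $\bar c\in K$ and all $\bar n\in\omega$,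
\begin{equation}\label{eq:rel}
K\models A^{\mathrm{St}}(\bar c,\bar n)\iff A\big(R_K(c_1),\dots,R_K(c_j),\bar n\big)\text{ is true.}
\end{equation}
So $\exists c$ acts as a quantifier over the reals coded in the present world, while by Lemma~\ref{lem:reals}(a),(d) the combination $\Diamond\exists c$ acts as a quantifier over all reals. To see a difference we need a model that codes few reals.

\begin{lemma}\label{lem:M0}
There is a nonstandard model of arithmetic $M_0$ such that $\{n\in\omega:M_0\models\eta(n,\bar b)\}$ is arithmetical for every $\mathcal L(\mathrm{St})$-formula $\eta$ and all $\bar b\in M_0$. In particular every real in $\mathrm{SSy}(M_0)$ is arithmetical.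
\end{lemma}

\begin{proof}
The theory $U=\mathrm{PA}^+\cup\{c>\underline n:n\in\omega\}$ is computably enumerable, and it is consistent by compactness. Run the Henkin construction on $U$. Each step asks whether $U$ plus one sentence is consistent, which the halting problem decides, so the resulting complete Henkin theory $U^*$ is arithmetical. Let $M_0$ be its term model, with each element represented by the least code of a constant naming it. Then the domain of $M_0$, its order, the graphs of its operations, and the relation ``the element $p$ is the value of $\underline n$'' are all read off from $U^*$ and are arithmetical. The standard cut is the set of $p$ that are the value of some $\underline n$, so it is arithmetical too. By induction on $\eta$, the set of tuples satisfying $\eta$ in $M_0$ is arithmetical, and so is the set of $n$ such that the value of $\underline n$ satisfies $\eta(x,\bar b)$.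
\end{proof}

\begin{example}[the two operators differ]\label{ex:differ}
Let $\mathrm{Tr}(X)$ be the arithmetical predicate saying that $X$ consists of codes of $\mathcal L$-sentences and obeys the truth clauses: an atomic sentence is in $X$ if and only if it is true of the values of its terms, $\neg\sigma\in X$ if and only if $\sigma\notin X$, $\sigma\wedge\sigma'\in X$ if and only if both conjuncts are, and $\exists z\,\theta\in X$ if and only if $\theta(\underline k)\in X$ for some $k$. By induction on sentences, $\mathrm{Tr}(X)$ holds exactly for $X=\mathrm{Th}(\mathbb N)$, which is not arithmetical by Tarski's theorem. Let $\beta$ be the sentence $\exists c\,\mathrm{Tr}^{\mathrm{St}}(c)$; by \eqref{eq:rel}, $N\models\beta$ if and only if $\mathrm{Th}(\mathbb N)\in\mathrm{SSy}(N)$. Every model satisfies $\Diamond\beta$ by Lemma~\ref{lem:reals}(d). In a nonstandard model $\Diamond_\uparrow\beta$ is equivalent to $\beta$ by Lemma~\ref{lem:reals}(c). Hence $M_0\models\Diamond\beta\wedge\neg\Diamond_\uparrow\beta$.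
\end{example}

\begin{example}[eliminating $\Diamond_\uparrow$ by hand]\label{ex:hand}
Let $\chi(x)$ be an $\mathcal L$-formula and $\varphi(x)=\beta\wedge\neg\Diamond\chi(x)$. We express $\Diamond_\uparrow\varphi$ on nonstandard models. Call a $\Sigma_1$ formula $\sigma(x)$ an \emph{obstacle} if $\mathrm{PA}^+\vdash\sigma\to\neg\chi$. First, for every model of arithmetic $N$ and $a\in N$,
\[
N\models\neg\Diamond\chi(a)\iff N\models\sigma(a)\text{ for some obstacle }\sigma.
\]
If $N\models\sigma(a)$, then $\sigma(a)$, and with it $\neg\chi(a)$, holds in every extension by (F1). If $N\models\neg\Diamond\chi(a)$, then $\mathrm{PA}^+$, $\chi(a)$ and the atomic diagram of $N$ are inconsistent, so $\mathrm{PA}^+\vdash\delta(x,\bar y)\to\neg\chi(x)$ for a quantifier-free $\delta$ with $N\models\delta(a,\bar b)$ for some $\bar b$; then $\exists z\,\exists\bar y\le z\,\delta(x,\bar y)$ is an obstacle true of $a$. Now let $M$ be nonstandard and $a\in M$. We claim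
\[
M\models\Diamond_\uparrow\varphi(a)\iff M\models\beta\text{ and }M\models\Diamond\sigma(a)\text{ for some obstacle }\sigma.
\]
If $N$ end-extends $M$ and $N\models\varphi(a)$, then $M\models\beta$ as $\mathrm{SSy}(M)=\mathrm{SSy}(N)$, and $N$ satisfies $\sigma(a)$ for an obstacle $\sigma$. Conversely, from $M\models\Diamond\sigma(a)$ Proposition~\ref{prop:arith} gives an end-extension $N\models\sigma(a)$; then $N\models\neg\Diamond\chi(a)$, and $N\models\beta$ if $M\models\beta$. Finally, ``$s$ codes an obstacle'' is an arithmetical predicate $B(s)$, and the right-hand side is expressed by the $\mathcal L(\Diamond)$-formula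
\[
\beta\wedge\exists s\,\big(\mathrm{St}(s)\wedge B^{\mathrm{St}}(s)\wedge\Diamond\,\mathrm{Sat}^1_1(s,x)\big).
\]
\end{example}

In this example one conjunct of $\varphi$ depends only on a feature of the world that end-extensions preserve, and $M$ evaluates it in itself. The other depends only on which simple formulas hold of the parameter, and $M$ handles it by quantifying over codes. In general the two dependences are entangled and a single formula $\sigma$ no longer suffices; it is replaced by a whole type.

\section{Types and their realization}\label{sec:types}

For $N\models\mathrm{PA}$ and $\bar a\in N^n$, the \emph{$m$-type} of $\bar a$ is the real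
\[
\mathrm{tp}^N_m(\bar a)=\{\ulcorner\theta\urcorner:\theta\in\Gamma^n_m,\ N\models\theta(\bar a)\}=\{i\in\omega:N\models\mathrm{Sat}^n_m(i,\bar a)\}.
\]
The complexity is bounded so that the type is definable and therefore coded: if $N$ is nonstandard, take a nonstandard $k$ and, by (F3), a code for $\{i<k:\mathrm{Sat}^n_m(i,\bar a)\}$. Thus
\begin{equation}\label{eq:coded}
\mathrm{tp}^N_m(\bar a)\in\mathrm{SSy}(N)\quad\text{for nonstandard }N.
\end{equation}
The $\mathcal L(\mathrm{St})$-formula $\mathrm{Tp}^n_m(v,\bar x)$, defined as $\forall i\,\big(\mathrm{St}(i)\to(i\,\varepsilon\,v\leftrightarrow\mathrm{Sat}^n_m(i,\bar x))\big)$, says that $v$ codes the $m$-type of $\bar x$.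

We describe by arithmetical predicates how a type changes when an existential quantifier is witnessed and when the model is extended.
\begin{itemize}
\item $\mathrm{CT}^n_m(R)$: $R\subseteq\Gamma^n_m$, $R$ contains exactly one of $\theta,\neg\theta$ for each $\theta\in\Gamma^n_m$, and $R$ is closed under $\wedge$.
\item $\mathrm{Wit}^n_m(R,R')$, for $m\ge2$: $\mathrm{CT}^{n+1}_{m-1}(R')$, and $\exists x_{n+1}\theta\in R$ for every $\theta\in R'$.
\item $\mathrm{Poss}^n_m(R,R')$, for $m\ge1$: $\mathrm{CT}^n_m(R')$, and $\mathrm{PA}^+\cup R'\cup\{\sigma\in R:\sigma\text{ is }\Sigma_1\}$ is consistent, the free variables $x_1,\dots,x_n$ being read as new constants.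
\end{itemize}
The last predicate is arithmetical because $\mathrm{PA}^+$ is enumerated by $e$. Every $m$-type satisfies $\mathrm{CT}^n_m$, and
\begin{equation}\label{eq:CT}
\text{if }\mathrm{CT}^n_m(R)\text{ and }N\models\theta(\bar a)\text{ for all }\theta\in R,\text{ then }\mathrm{tp}^N_m(\bar a)=R,
\end{equation}
since a formula $\theta\in\Gamma^n_m$ true of $\bar a$ has $\neg\theta\notin R$, hence $\theta\in R$.

\begin{lemma}[witnesses]\label{lem:wit}
Let $N$ be a nonstandard model of $\mathrm{PA}$, $\bar a\in N^n$, $m\ge2$, and let $R'$ be a real. There is $b\in N$ with $\mathrm{tp}^N_{m-1}(\bar a,b)=R'$ if and only if $R'\in\mathrm{SSy}(N)$ and $\mathrm{Wit}^n_m(\mathrm{tp}^N_m(\bar a),R')$.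
\end{lemma}

\begin{proof}
If $R'=\mathrm{tp}^N_{m-1}(\bar a,b)$, then $R'\in\mathrm{SSy}(N)$ by \eqref{eq:coded}, and for $\theta\in R'$ the formula $\exists x_{n+1}\theta$ lies in $\Gamma^n_m$ and is true of $\bar a$. Conversely, let $R'=R_N(w)$ satisfy $\mathrm{Wit}$. We claim that for each $k\in\omega$,
\[
N\models\exists y\,\forall i<k\,\big(i\,\varepsilon\,w\to\mathrm{Sat}^{n+1}_{m-1}(i,\bar a,y)\big).
\]
This is trivial if $R'$ has no member below $k$. Otherwise the conjunction $\theta_k$ of the members of $R'$ below $k$ is in $R'$, so $\exists x_{n+1}\theta_k\in\mathrm{tp}^N_m(\bar a)$, and a witness for it serves as $y$. By overspill the statement holds for a nonstandard $k$, with a witness $b$. Then $(\bar a,b)$ satisfies every member of $R'$, and \eqref{eq:CT} applies.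
\end{proof}

The next lemma is Proposition~\ref{prop:arith} for infinitely many formulas at once. The code for $R'$ is what makes the infinite set of formulas definable in $M$, so that overspill applies. There is no longer an extension from which consistency goes down; its place is taken by the $\Sigma_1$ part of the type of $\bar a$, which records every inconsistency that $M$ sees.

\begin{lemma}[extensions]\label{lem:poss}
Let $M$ be a model of arithmetic, $\bar a\in M^n$, $m\ge1$.
\begin{enumerate}
\item[(a)] If $N\supseteq M$ is a model of arithmetic, then $\mathrm{Poss}^n_m(\mathrm{tp}^M_m(\bar a),\mathrm{tp}^N_m(\bar a))$.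
\item[(b)] If $M$ is nonstandard, $R'\in\mathrm{SSy}(M)$ and $\mathrm{Poss}^n_m(\mathrm{tp}^M_m(\bar a),R')$, then some model of arithmetic $N$ end-extends $M$ and has $\mathrm{tp}^N_m(\bar a)=R'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The structure $(N,\bar a)$ satisfies $\mathrm{PA}^+$, its own type, and by (F1) the $\Sigma_1$ formulas in $\mathrm{tp}^M_m(\bar a)$.

(b) Let $R'=R_M(w)$. For $k\in M$ define in $M$
\[
S_k=T_k\cup\{\theta(\underline{\bar a}):\ulcorner\theta\urcorner<k,\ \ulcorner\theta\urcorner\,\varepsilon\,w,\ \theta\text{ a formula with free variables among }x_1,\dots,x_n\}.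
\]
We show $M\models\mathrm{Con}(S_k)$ for each $k\in\omega$. Let $\tau$ be the conjunction of the members of $R'$ below $k$ (or $0=0$ if there are none), and let $\sigma(\bar x)$ be a $\Sigma_1$ formula that is $\mathrm{PA}$-equivalent to $\neg\mathrm{Con}(T_k\cup\{\tau(\dot{\bar x})\})$. Suppose $M\models\neg\mathrm{Con}(S_k)$. Then $M\models\sigma(\bar a)$, so $\sigma\in\mathrm{tp}^M_m(\bar a)$ because $m\ge1$. By $\mathrm{Poss}$ and the completeness theorem there are $L\models\mathrm{PA}^+$ and $\bar c\in L^n$ satisfying $\sigma$ and all members of $R'$. Then $L\models\tau(\bar c)$ and $L\models\neg\mathrm{Con}(T_k\cup\{\tau(\underline{\bar c})\})$, contradicting \eqref{eq:refl}.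

The statement $\mathrm{Con}(S_k)$ is a formula in $k$ with parameters $w,\bar a$, so by overspill it holds for some nonstandard $k$. By (F5), $M$ has an end-extension $N$ satisfying all $e(i)$ with $i\in\omega$ and all $\theta(\bar a)$ with $\theta\in R'$. By \eqref{eq:CT}, $\mathrm{tp}^N_m(\bar a)=R'$.
\end{proof}

\begin{remark}\label{rem:possible}
Call $R'$ \emph{possible} for $(M,\bar a)$ if $\mathrm{Poss}^n_m(\mathrm{tp}^M_m(\bar a),R')$. For nonstandard $M$, the $m$-types of $\bar a$ in end-extensions are exactly the possible reals in $\mathrm{SSy}(M)$; the coding condition is necessary by \eqref{eq:coded} and Lemma~\ref{lem:reals}(c). The $m$-types of $\bar a$ in arbitrary extensions are exactly the possible reals: code $R'$ in an elementary extension of $M$ and apply (b) there. For the standard model the first description fails, since $\mathbb N$ codes only finite sets and types are infinite. This is why the standard model is treated separately in Section~\ref{sec:A}.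
\end{remark}

\section{Germs above the standard cut}\label{sec:germs}

We shall evaluate a formula in one model $N$ and its translation in another model $K$; in the application $N$ is an end-extension of $K$. For types in $N$ to have codes in $K$, and conversely, the two standard systems must agree. The difficulty comes with $\Diamond$. If $N$ is replaced by an extension $N'$, we must find an extension $K'$ of $K$ with the same standard system as $N'$, and be able to repeat the step. Compactness adds to $K$ codes for the reals of $N'$, but gives no control over the other reals that become coded. We therefore strengthen the invariant: $N$ and $K$ are to share an initial interval of nonstandard length, which by Lemma~\ref{lem:reals}(b) contains codes for the whole standard system.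

\begin{definition}\label{def:germ}
For nonstandard models $N,K$ of $\mathrm{PA}$ write $N\sim K$, and say that $N$ and $K$ \emph{have the same germ}, if there are nonstandard $d\in N$, $d'\in K$ and a bijection $h:[0,d]^N\to[0,d']^K$ such that $N\models\theta(\bar a)\iff K\models\theta(h(\bar a))$ for every $\Delta_0$ formula $\theta$ and all $\bar a\in[0,d]^N$.
\end{definition}

\begin{lemma}\label{lem:germ}
The relation $\sim$ is an equivalence relation. If $N$ is nonstandard and $N'\models\mathrm{PA}$ end-extends $N$, then $N\sim N'$. If $N\sim K$, then $\mathrm{SSy}(N)=\mathrm{SSy}(K)$.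
\end{lemma}

\begin{proof}
Let $h$ be as in the definition. It preserves $x<y$, so it is an order-isomorphism; hence $h(d)=d'$, and $h$ maps $[0,d_1]^N$ onto $[0,h(d_1)]^K$ for $d_1\le d$. It preserves $x=\underline n$, so it fixes each $n\in\omega$, and being injective it maps nonstandard elements to nonstandard elements. The same holds for $h^{-1}$.

Identity maps and inverses give reflexivity and symmetry. If $h$ witnesses $N\sim K$ and $g:[0,f]^K\to[0,f']^L$ witnesses $K\sim L$, put $d_1=\min(d',f)$; then $g\circ h$ is a bijection from $[0,h^{-1}(d_1)]^N$ onto $[0,g(d_1)]^L$, both endpoints are nonstandard, and $\Delta_0$ formulas are preserved. If $N'$ end-extends $N$ and $d\in N$ is nonstandard, then $[0,d]^N=[0,d]^{N'}$ and the identity works by (F1). Finally, a real in $\mathrm{SSy}(N)$ has a code $c\le d$ by Lemma~\ref{lem:reals}(b), and $h(c)$ codes the same real because $h$ preserves the formulas $\underline n\,\varepsilon\,x$; the other inclusion follows by symmetry.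
\end{proof}

Arbitrary extensions, even elementary ones, can change the germ: a countable nonstandard $K$ fails to code some real, and an elementary extension coding that real has a different standard system. The next lemma says that whatever change is available to $N$ is available to every $K\sim N$.

\begin{lemma}[amalgamation]\label{lem:amalg}
Let $N\sim K$ be nonstandard models of $\mathrm{PA}$ and let $N\subseteq N'\models\mathrm{PA}$. Then there is $K'\succeq K$ with $K'\sim N'$.
\end{lemma}

The plan is to choose a nonstandard $e$ in the common interval $[0,d]$ and to adjoin to $K$ a copy of $[0,e]^{N'}$ by compactness. To keep out unwanted elements below $e$ we pass to the Skolem hull. Its elements are values of functions $F$ definable in $K$ with arbitrary parameters, about which $N'$ knows nothing directly. But the part of the graph of $F$ inside $[0,e]^{k+1}$ is a finite set in the sense of $K$, with a code below $2^{(e+1)^{k+1}}$. If $e$ is much smaller than $d$, this code lies in the common interval, and $N'$ can read it. The interval shrinks from $[0,d]$ to $[0,e]$, which is why $\sim$ compares germs and not intervals of a fixed length.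

\begin{proof}
Renaming the elements of $K$, assume that the map witnessing $N\sim K$ is the identity on $D=[0,d]^N=[0,d]^K$. By the definition of $\sim$ and by (F1),
\begin{equation}\label{eq:common}
N'\models\theta(\bar\alpha)\iff N\models\theta(\bar\alpha)\iff K\models\theta(\bar\alpha)\qquad(\theta\in\Delta_0,\ \bar\alpha\in D).
\end{equation}

\emph{Small codes.} For $u\in\omega$ the number $2^{(u+1)^u}$ is standard, so by overspill in $K$ there is a nonstandard $e\in K$ with $K\models2^{(e+1)^e}\le d$. Then $e\le d$, so $e\in D$. For standard $k\ge1$ let
\[
\langle x_1,\dots,x_k\rangle=x_1+x_2(e+1)+\dots+x_k(e+1)^{k-1},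
\]
a term in $\bar x$ and $e$. In $K$ it maps $[0,e]^k$ injectively to the numbers below $(e+1)^k$, being an expansion in base $e+1$, and $2^{(e+1)^k}\le2^{(e+1)^e}\le d$. Applying (F3) to the image of a definable set, we get:
\begin{equation}\label{eq:small}
\begin{array}{l}
\text{for every }K\text{-definable }A\subseteq([0,e]^K)^k\text{ there is }\alpha\in D\\
\text{with }K\models\forall\bar x\le e\,\big(\langle\bar x\rangle\,\varepsilon\,\alpha\leftrightarrow\bar x\in A\big).
\end{array}
\end{equation}

\emph{The model $K'$.} Let $C=[0,e]^{N'}$ and take a new constant $\dot c$ for each $c\in C$. Let $\Theta$ be the elementary diagram of $K$ together with all sentences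
\[
\theta(\dot c_1,\dots,\dot c_k,\bar\alpha)\qquad\text{with }\theta\in\Delta_0,\ \bar c\in C,\ \bar\alpha\in D,\ N'\models\theta(\bar c,\bar\alpha).
\]
To see that $\Theta$ is consistent, take finitely many sentences of the second kind and write their conjunction as $\theta(\dot c_1,\dots,\dot c_k,\bar\alpha)$ with $c_1,\dots,c_k$ distinct. Then $N'\models\exists\bar x\le e\;\theta(\bar x,\bar\alpha)$. This is a $\Delta_0$ statement with parameters in $D$, so it holds in $K$ by \eqref{eq:common}, and witnesses in $K$ interpret the constants. Let $K^*\models\Theta$, so that $K\preceq K^*$, and let $K'$ be the Skolem hull of $K\cup\{\dot c:c\in C\}$ in $K^*$, where $\dot c$ now also denotes the value of the constant. Then $K\preceq K'\preceq K^*$ and $K'\models\Theta$.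

\emph{The map.} Put $h'(c)=\dot c$ for $c\in C$. As the sentence $\dot c\le e$ is in $\Theta$, $h'$ maps $[0,e]^{N'}$ into $[0,e]^{K'}$. For $\theta\in\Delta_0$ and $\bar c\in C$, whichever of $\theta(\bar c)$, $\neg\theta(\bar c)$ holds in $N'$ has its dotted version in $\Theta$. So $h'$ preserves $\Delta_0$ formulas in both directions, and taking $x_1=x_2$ for $\theta$ shows that it is injective.

\emph{Surjectivity.} Let $y\in K'$ with $y\le e$. By the description of the hull in (F3), $y=F(\dot c_1,\dots,\dot c_k)$ in $K'$, where $k\ge1$ (add a dummy argument if needed) and $F$ is defined by a formula with parameters in $K$ that defines a total function in $K$ and in $K'$. By \eqref{eq:small} there is $\alpha\in D$ with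
\begin{equation}\label{eq:graph}
\forall\bar x,z\le e\;\big(\langle\bar x,z\rangle\,\varepsilon\,\alpha\leftrightarrow z=\min(F(\bar x),e)\big)
\end{equation}
true in $K$, hence in $K'$. The $\Delta_0$ statement $\forall\bar x\le e\,\exists z\le e\;\langle\bar x,z\rangle\,\varepsilon\,\alpha$ holds in $K$, so in $N'$ by \eqref{eq:common}. Thus there is $c\in C$ with $N'\models\langle c_1,\dots,c_k,c\rangle\,\varepsilon\,\alpha$. This is a $\Delta_0$ statement about $\bar c,c$ and $e,\alpha\in D$, so $\langle\dot c_1,\dots,\dot c_k,\dot c\rangle\,\varepsilon\,\alpha$ is in $\Theta$ and holds in $K'$. By \eqref{eq:graph} in $K'$, $\dot c=\min(y,e)=y$.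

So $h'$ is a bijection $[0,e]^{N'}\to[0,e]^{K'}$ preserving $\Delta_0$ formulas, and $e$ is nonstandard in both models. Hence $N'\sim K'$.
\end{proof}

The proof uses only compactness and Skolem hulls, so it puts no restriction on cardinalities. The hypothesis $N'\models\mathrm{PA}$ enters through (F1) in \eqref{eq:common}, and full induction in $K$ enters in \eqref{eq:small}, where $F$ has arbitrary complexity.

\section{The translation}\label{sec:translation}

We translate all of $\mathcal L(\Diamond,\Diamond_\uparrow)$ at once. \emph{Formulas in context $n$} are defined for all $n$ simultaneously: atomic formulas with variables among $x_1,\dots,x_n$; $\neg\varphi$, $\varphi\wedge\varphi'$, $\Diamond\varphi$, $\Diamond_\uparrow\varphi$ for $\varphi,\varphi'$ in context $n$; and $\exists x_{n+1}\varphi$ for $\varphi$ in context $n+1$. A formula with free variables among $x_1,\dots,x_n$ becomes an equivalent formula in context $n$ if the variable of each quantifier at nesting depth $j$ is renamed $x_{n+j}$; the modal operators do not interfere, since variables keep their values from world to world. Define the \emph{rank} by $r(\varphi)=1$ for atomic $\varphi$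 and
\[
r(\neg\varphi)=r(\Diamond\varphi)=r(\Diamond_\uparrow\varphi)=r(\varphi),\quad r(\varphi\wedge\varphi')=\max(r(\varphi),r(\varphi')),\quad r(\exists x_{n+1}\varphi)=r(\varphi)+1 .
\]
Each quantifier uses up one level of the type, by Lemma~\ref{lem:wit}. The rank starts at $1$ so that the $\Sigma_1$ formulas, which Lemma~\ref{lem:poss} needs, remain in the type at every stage.

For $\varphi$ in context $n$ and $m\ge r(\varphi)$ we define a formula $\varphi^{[m]}(v)$, built from $\mathcal L$, $\mathrm{St}$ and $\Diamond$, with one free variable $v$ that stands for a code of the $m$-type of $\bar x$; the dependence on $n$ is suppressed. For atomic $\varphi$ let $\varphi^{[m]}(v)$ be $\ulcorner\varphi\urcorner\,\varepsilon\,v$. Let the translation commute with $\neg$ and $\wedge$, and put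
\begin{align*}
(\exists x_{n+1}\varphi)^{[m]}(v)&:=\exists w\,\big((\mathrm{Wit}^n_m)^{\mathrm{St}}(v,w)\wedge\varphi^{[m-1]}(w)\big),\\
(\Diamond_\uparrow\varphi)^{[m]}(v)&:=\exists w\,\big((\mathrm{Poss}^n_m)^{\mathrm{St}}(v,w)\wedge\varphi^{[m]}(w)\big),\\
(\Diamond\varphi)^{[m]}(v)&:=\Diamond\,\exists w\,\big((\mathrm{Poss}^n_m)^{\mathrm{St}}(v,w)\wedge\varphi^{[m]}(w)\big).
\end{align*}
The last two clauses differ only in the operator in front. An end-extension keeps the germ and produces a type that is already coded, so the translation stays in the same world. An arbitrary extension may change the germ and produce a type not yet coded, so the translation must move as well. No translation contains $\Diamond_\uparrow$, and the translation of a formula of $\mathcal L(\Diamond_\uparrow)$ lies in $\mathcal L(\mathrm{St})$.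

\begin{lemma}[translation]\label{lem:main}
Let $\varphi\in\mathcal L(\Diamond,\Diamond_\uparrow)$ be in context $n$ and $m\ge r(\varphi)$. For all nonstandard models of arithmetic $N\sim K$, all $\bar a\in N^n$ and all $\rho\in K$ with $R_K(\rho)=\mathrm{tp}^N_m(\bar a)$,
\[
N\models\varphi(\bar a)\iff K\models\varphi^{[m]}(\rho).
\]
\end{lemma}

\begin{proof}
We use induction on $\varphi$, for all $m,N,K,\bar a,\rho$ simultaneously. Write $R=\mathrm{tp}^N_m(\bar a)=R_K(\rho)$, and recall $\mathrm{SSy}(N)=\mathrm{SSy}(K)$ from Lemma~\ref{lem:germ}. Relativized predicates are read through \eqref{eq:rel} without further mention. An atomic $\varphi$ is in $\Gamma^n_m$, so $N\models\varphi(\bar a)$ if and only if $\ulcorner\varphi\urcorner\in R_K(\rho)$. The cases $\neg$ and $\wedge$ are immediate, the rank condition passing to the subformulas.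

\emph{Case $\exists x_{n+1}\varphi$.} Here $m-1\ge r(\varphi)\ge1$. Suppose $N\models\varphi(\bar a,b)$ and let $t=\mathrm{tp}^N_{m-1}(\bar a,b)$. By Lemma~\ref{lem:wit}, $\mathrm{Wit}^n_m(R,t)$ and $t\in\mathrm{SSy}(N)$, so $t$ has a code $w\in K$; by induction $K\models\varphi^{[m-1]}(w)$. Conversely, let $w\in K$ witness the translation and $t=R_K(w)$. Then $t\in\mathrm{SSy}(N)$ and $\mathrm{Wit}^n_m(R,t)$, so Lemma~\ref{lem:wit} gives $b\in N$ with $\mathrm{tp}^N_{m-1}(\bar a,b)=t$; by induction $N\models\varphi(\bar a,b)$.

\emph{Case $\Diamond_\uparrow\varphi$.} Every model of arithmetic $N'$ end-extending $N$ satisfies $N'\sim N\sim K$. Suppose $N'\models\varphi(\bar a)$ for such an $N'$, and let $t=\mathrm{tp}^{N'}_m(\bar a)$. Then $t\in\mathrm{SSy}(N')=\mathrm{SSy}(K)$ has a code $w\in K$, $\mathrm{Poss}^n_m(R,t)$ holds by Lemma~\ref{lem:poss}(a), and induction for $(N',K)$ gives $K\models\varphi^{[m]}(w)$. Conversely, let $w\in K$ witness the translation and $t=R_K(w)\in\mathrm{SSy}(N)$. Lemma~\ref{lem:poss}(b) gives an end-extension $N'$ of $N$ with $\mathrm{tp}^{N'}_m(\bar a)=t$, and induction for $(N',K)$ gives $N'\models\varphi(\bar a)$.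

\emph{Case $\Diamond\varphi$, left to right.} Let $N'\supseteq N$ be a model of arithmetic with $N'\models\varphi(\bar a)$. By Lemma~\ref{lem:amalg} there is $K'\succeq K$ with $K'\sim N'$; being elementarily equivalent to $K$, it is a model of arithmetic. The type $t=\mathrm{tp}^{N'}_m(\bar a)$ lies in $\mathrm{SSy}(N')=\mathrm{SSy}(K')$; let $w\in K'$ code it. We have $R_{K'}(\rho)=R$ by Lemma~\ref{lem:reals}(a) and $\mathrm{Poss}^n_m(R,t)$ by Lemma~\ref{lem:poss}(a), so $K'\models(\mathrm{Poss}^n_m)^{\mathrm{St}}(\rho,w)$. Induction for $(N',K')$ gives $K'\models\varphi^{[m]}(w)$. Hence $K\models(\Diamond\varphi)^{[m]}(\rho)$.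

\emph{Case $\Diamond\varphi$, right to left.} Let $K'\supseteq K$ be a model of arithmetic and $w\in K'$ with $K'\models(\mathrm{Poss}^n_m)^{\mathrm{St}}(\rho,w)\wedge\varphi^{[m]}(w)$. Put $t=R_{K'}(w)$; as $R_{K'}(\rho)=R$, we have $\mathrm{Poss}^n_m(R,t)$. We need an extension of $N$ with the germ of $K'$ in which $\bar a$ has type $t$, and we get it in two steps: an elementary extension adjusts the germ and keeps the type, then an end-extension adjusts the type and keeps the germ. By Lemma~\ref{lem:amalg} with $N$ and $K$ exchanged, there is $N''\succeq N$ with $N''\sim K'$. Then $t\in\mathrm{SSy}(K')=\mathrm{SSy}(N'')$ and $\mathrm{tp}^{N''}_m(\bar a)=R$. By Lemma~\ref{lem:poss}(b), some model of arithmetic $N'$ end-extends $N''$ and has $\mathrm{tp}^{N'}_m(\bar a)=t$. By Lemma~\ref{lem:germ}, $N'\sim N''\sim K'$. Induction for $(N',K')$ gives $N'\models\varphi(\bar a)$, and $N\subseteq N'$.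
\end{proof}

\begin{corollary}\label{cor:sharp}
For $\varphi\in\mathcal L(\Diamond,\Diamond_\uparrow)$ in context $n$, with $m=r(\varphi)$, let
\[
\varphi^\sharp(\bar x):=\exists v\,\big(\mathrm{Tp}^n_m(v,\bar x)\wedge\varphi^{[m]}(v)\big).
\]
Then $\varphi$ and $\varphi^\sharp$ are equivalent in every nonstandard model of arithmetic.
\end{corollary}

\begin{proof}
Let $M$ be nonstandard and $\bar a\in M^n$. By \eqref{eq:coded} some $\rho\in M$ satisfies $\mathrm{Tp}^n_m(\rho,\bar a)$, and for every such $\rho$ Lemma~\ref{lem:main} with $N=K=M$ gives $M\models\varphi(\bar a)\iff M\models\varphi^{[m]}(\rho)$.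
\end{proof}

\begin{remark}\label{rem:invariance}
If $N\sim K$ and $\mathrm{tp}^N_m(\bar a)=\mathrm{tp}^K_m(\bar b)$ with $m\ge r(\varphi)$, then $N\models\varphi(\bar a)\iff K\models\varphi(\bar b)$: apply Lemma~\ref{lem:main} to $(N,K)$ and to $(K,K)$ with the same code $\rho$. This is the precise sense in which modal truth depends only on the type and the germ. Amalgamation is used only in the case $\Diamond$. The other cases use only $\mathrm{SSy}(N)=\mathrm{SSy}(K)$ and Lemma~\ref{lem:reals}(c), so for $\varphi\in\mathcal L(\Diamond_\uparrow)$ the hypothesis $N\sim K$ can be weakened to equality of standard systems.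
\end{remark}

\section{Expressing $\Diamond_\uparrow$ by $\Diamond$}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\varphi(\bar x)\in\mathcal L(\Diamond)$ be in context $n$ and $m=r(\varphi)=r(\Diamond_\uparrow\varphi)$. Put
\[
\psi(\bar x):=\big(\forall y\,\mathrm{St}(y)\wedge\Diamond\varphi(\bar x)\big)\ \vee\ \big(\exists y\,\neg\mathrm{St}(y)\wedge(\Diamond_\uparrow\varphi)^\sharp(\bar x)\big),
\]
where, unfolding the definitions,
\[
(\Diamond_\uparrow\varphi)^\sharp(\bar x)=\exists v\,\Big(\mathrm{Tp}^n_m(v,\bar x)\wedge\exists w\,\big((\mathrm{Poss}^n_m)^{\mathrm{St}}(v,w)\wedge\varphi^{[m]}(w)\big)\Big).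
\]
With $\mathrm{St}(y)$ read as $\Box\,\mathrm{Con}(T_y)$, this is a formula of $\mathcal L(\Diamond)$, and every step in its construction is computable from $\varphi$.

Let $M$ be a model of arithmetic and $\bar a\in M^n$. If $M$ is standard (possible only when $\mathbb N\models\mathrm{PA}^+$), then $M\models\forall y\,\mathrm{St}(y)$, so $\psi(\bar a)$ is equivalent to $\Diamond\varphi(\bar a)$; and $\Diamond\varphi(\bar a)$ is equivalent to $\Diamond_\uparrow\varphi(\bar a)$ because all extensions of $M$ are end-extensions. If $M$ is nonstandard, then $\psi(\bar a)$ is equivalent to $(\Diamond_\uparrow\varphi)^\sharp(\bar a)$, which is equivalent to $\Diamond_\uparrow\varphi(\bar a)$ by Corollary~\ref{cor:sharp}.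

For a formula of $\mathcal L(\Diamond,\Diamond_\uparrow)$, choose a subformula $\Diamond_\uparrow\varphi$ with $\varphi\in\mathcal L(\Diamond)$ and replace it by the corresponding $\psi$. The two are equivalent in all models and for all parameters, so the whole formula keeps its truth value everywhere, and it has one occurrence of $\Diamond_\uparrow$ fewer. Repeat until none is left. The last statement of the theorem is Proposition~\ref{prop:arith}.
\end{proof}

\section{The expressive power of $\Diamond_\uparrow$}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) A formula of $\mathcal L(\mathrm{St})$ becomes an equivalent formula of $\mathcal L(\Diamond_\uparrow)$ when $\mathrm{St}(y)$ is replaced by $\Box_\uparrow\mathrm{Con}(T_y)$, by Lemma~\ref{lem:st}. Conversely, for $\varphi\in\mathcal L(\Diamond_\uparrow)$ the formula $\varphi^\sharp$ lies in $\mathcal L(\mathrm{St})$ and is equivalent to $\varphi$ in all nonstandard models by Corollary~\ref{cor:sharp}.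

(2) By (1), $\mathcal L(\Diamond_\uparrow)$ can quantify only over the reals coded in the model, whereas $\Diamond\exists c$ reaches all reals; we compare the two in the model $M_0$ of Lemma~\ref{lem:M0}. With $\mathrm{Tr}$ as in Example~\ref{ex:differ}, let $\alpha(c,x)$ be $\mathrm{Tr}^{\mathrm{St}}(c)\wedge x\,\varepsilon\,c$ with $\mathrm{St}(y)$ read as $\Box\,\mathrm{Con}(T_y)$, and let $\kappa(x)$ be $\Diamond\exists c\,\alpha(c,x)$. Reading $\mathrm{St}(y)$ as $\Box_\uparrow\mathrm{Con}(T_y)$ instead shows that $\exists c\,\alpha$ is equivalent in all models to a formula of $\mathcal L(\Diamond_\uparrow)$. For every model of arithmetic $M$ and $n\in\omega$,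
\[
M\models\kappa(n)\iff n\in\mathrm{Th}(\mathbb N).
\]
Indeed, if $N\supseteq M$ and $N\models\alpha(c,n)$, then $R_N(c)=\mathrm{Th}(\mathbb N)$ by \eqref{eq:rel} and $n\in R_N(c)$. Conversely, $\mathrm{Th}(\mathbb N)$ has a code $c$ in an elementary extension $N$ of $M$ by Lemma~\ref{lem:reals}(d), and $N\models\alpha(c,n)$ for $n\in\mathrm{Th}(\mathbb N)$.

Suppose $\kappa(x)$ were equivalent in $M_0$ to a formula $\varphi(x,\bar b)$ of $\mathcal L(\Diamond_\uparrow)$, even with parameters $\bar b\in M_0$. By (1), $\mathrm{Th}(\mathbb N)=\{n\in\omega:M_0\models\varphi^\sharp(n,\bar b)\}$ with $\varphi^\sharp\in\mathcal L(\mathrm{St})$. This set is arithmetical by Lemma~\ref{lem:M0}, and $\mathrm{Th}(\mathbb N)$ is not. So it is the outer operator $\Diamond$ that $\mathcal L(\Diamond_\uparrow)$ cannot express.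

By Theorem~\ref{thm:A} every formula of $\mathcal L(\Diamond_\uparrow)$ is equivalent to one of $\mathcal L(\Diamond)$, and $\kappa$ shows that the converse fails.
\end{proof}

\begin{remark}
The same argument shows that for every arithmetical predicate $A(X,n)$ the formula $\Diamond\exists c\,A^{\mathrm{St}}(c,x)$ defines, on the standard cut of every model of arithmetic, the $\Sigma^1_1$ set $\{n:A(X,n)\text{ for some real }X\}$. If $A(X,n)$ says that $X$ codes the graph of an infinite path through the $n$-th computable tree on $\omega$, this is the set of indices of ill-founded computable trees, which is $\Sigma^1_1$-complete, hence not arithmetical, and serves equally well in part (2).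
\end{remark}

\begin{thebibliography}{9}

\bibitem{HP}
H\'ajek and Pudl\'ak, \emph{Metamathematics of First-Order Arithmetic}.

\bibitem{Hamkins}
Joel David Hamkins, \emph{The modal logic of arithmetic potentialism and the universal algorithm}, arXiv:1801.04599 (2018).

\bibitem{Kaye}
Kaye, \emph{Models of Peano Arithmetic}.

\end{thebibliography}
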